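\title{Ideals of quadrics with large projective dimension}

\begin{abstract}
Let $I$ be an ideal of height $h$ generated by $n$ quadrics in a polynomial
ring $R$ over a field. We show that the inequality
$\operatorname{pd}(R/I)\le h(n-h+1)$ does not hold in general. Over every
field it fails for an ideal of height $9$ generated by $10$ quadrics, with
projective dimension $19$; it fails for some ideal whenever $n>h$ and
$h\ge 2(n-h)+7$; and it cannot be repaired by a constant factor. In
characteristic different from $2$ we construct ideals of $h+1$ quadrics of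
height $h$ whose projective dimension grows like $h^3/108$. All examples are
explicit, and each is verified by exhibiting a socle element of $R/I$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field and let $R=K[T_1,\dots,T_N]$ be a polynomial ring with the
standard grading. A \emph{quadric} is a homogeneous polynomial of degree $2$.
For a homogeneous ideal $I\subset R$, the projective dimension
$\operatorname{pd}(R/I)$ is the length of the minimal graded free resolution
of $R/I$. It counts how many times one can pass from the generators of $I$ to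
the relations among them, then to the relations among the relations, and so
on, before the process stops. Hilbert's syzygy theorem gives
$\operatorname{pd}(R/I)\le N$, but this bound does not see $I$: adjoining
unused variables raises $N$ and leaves $\operatorname{pd}(R/I)$ unchanged.
For an ideal generated by quadrics one would like a bound in terms of two
numbers that do belong to $I$, namely the number $n$ of generators and the
height $h=\operatorname{ht}I$, the codimension of the zero set. For $I\neq0$
one has $1\le h\le n$.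

The simplest cases suggest a formula. If $n=h$, the generators form a regular
sequence, the Koszul complex resolves $R/I$, and $\operatorname{pd}(R/I)=h$.
If $n>h$, take $h$ squares $x_1^2,\dots,x_h^2$, which produce the height, and
$n-h$ bilinear forms $x_1z_{s1}+\dots+x_hz_{sh}$, each in $h$ new variables.
This ideal lives in $h+(n-h)h$ variables, and its projective dimension is
exactly that number (Example~\ref{ex:extremal}). It is tempting to believe
that nothing better can be done: $h$ generators are spent on the height, and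
each remaining generator has only $h$ directions to pair with new variables.
This leads to the following question, posed in \cite{HMMS}.

\medskip
\noindent\textbf{Question.} \emph{Let $I\ne0$ be an ideal of height $h$
generated by $n$ quadrics in a polynomial ring $R$ over a field. Is
$\operatorname{pd}(R/I)\le h(n-h+1)$?}
\medskip

The answer is known to be affirmative when $h\le2$ or $n\le3$. We show that
it is negative in general. The flaw in the heuristic above is that a
generator can raise the height and bring in many new variables at the same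
time.

\begin{theorem}\label{thm:A}
Let $K$ be any field and let $c,m\ge1$, $1\le k\le m$, $r\ge0$ be integers.
There are a polynomial ring $R$ over $K$ and an ideal $I\subset R$ of height
$h$ generated by $n$ quadrics with
\[
n=c+m+k+1+r,\qquad h=c+m+k,\qquad
\operatorname{pd}(R/I)=c+2m+ck+r(c+m).
\]
For this ideal
\begin{equation}\label{eq:excess}
\operatorname{pd}(R/I)-h(n-h+1)=(c-r-2)(k-1)-(r+2).
\end{equation}
\end{theorem}

\begin{corollary}\label{cor:A}
Let $K$ be any field.
\begin{enumerate}
\item[(a)] In $19$ variables $x_j,\,a_i,\,b_i,\,y_{ij}$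
$(1\le i\le2,\ 1\le j\le5)$, the ideal
\[
I=\Bigl(x_1^2,\dots,x_5^2,\ a_1^2,\ a_2^2,\ a_1b_1+a_2b_2,\
b_1^2+\sum_{j=1}^5x_jy_{1j},\ b_2^2+\sum_{j=1}^5x_jy_{2j}\Bigr)
\]
has $n=10$, $h=9$ and $\operatorname{pd}(R/I)=19>18=h(n-h+1)$.
\item[(b)] For every pair $(h,n)$ with $n>h$ and $h\ge2(n-h)+7$ there is an
ideal of height $h$ generated by $n$ quadrics with
$\operatorname{pd}(R/I)>h(n-h+1)$.
\item[(c)] There is no constant $C$ such that
$\operatorname{pd}(R/I)\le C\,h(n-h+1)$ for all nonzero ideals generated by
quadrics.
\end{enumerate}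
\end{corollary}

The ideals used for (c) have $n=h+1$ and projective dimension quadratic in
$h$. Applying the idea of the construction a second time gives cubic growth.

\begin{theorem}\label{thm:B}
Let $\operatorname{char}K\ne2$ and let $c\ge2$, $0\le r\le c(c-1)$ be
integers. There are a polynomial ring $R$ over $K$ and an ideal $I\subset R$
of height $h$ generated by $n$ quadrics with
\[
n=4c-1+r,\qquad h=4c-2+r,\qquad
\operatorname{pd}(R/I)=4c-2+c(c-1)(r+1).
\]
\end{theorem}

\begin{corollary}\label{cor:B}
Let $\operatorname{char}K\ne2$. For every $c\ge3$ there is an ideal generated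
by quadrics with $n=h+1$, $h=6c-2$ and
$\operatorname{pd}(R/I)>2c^2(c-1)$, and $2c^2(c-1)\sim h^3/108$ as
$c\to\infty$. For every fixed $d\ge1$, no bound quadratic in $n$ holds for
the projective dimension of ideals generated by $n$ quadrics with $n-h=d$.
\end{corollary}

We do not claim that $(h,n)=(9,10)$ is the smallest pair for which the
inequality fails, or that the growth rates above are optimal.

Section~\ref{sec:tools} contains the two elementary tools on which
everything rests. Theorem~\ref{thm:A} is proved in Section~\ref{sec:A} and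
Theorem~\ref{thm:B} in Section~\ref{sec:B}.

\section{Socle elements and absorbed variables}\label{sec:tools}

Throughout, $R=K[T_1,\dots,T_N]$ and $\mathfrak m=(T_1,\dots,T_N)$. We use
the following standard facts about a proper homogeneous ideal $J\subset R$.
\begin{enumerate}
\item[(F1)] $\operatorname{ht}J=\operatorname{ht}\sqrt J=N-\dim R/J$. An
ideal generated by $h$ of the variables is prime of height $h$. If $J$ is
generated by $r$ elements, then $\operatorname{ht}J\le r$ (Krull's height
theorem).
\item[(F2)] If $L$ is a linear form, then $\dim R/(J+(L))\ge\dim R/J-1$.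
\item[(F3)] The depth of $R/J$ is the maximal length of a regular sequence on
$R/J$ contained in $\mathfrak m$, and
$\operatorname{pd}(R/J)+\operatorname{depth}(R/J)=N$ (the graded
Auslander--Buchsbaum formula).
\end{enumerate}

We never compute a resolution. All our ideals have the largest projective
dimension that their number of variables allows, and a single element
certifies this.

\begin{lemma}\label{lem:socle}
Let $I\subset R$ be a homogeneous ideal. If there is $e\in R\setminus I$
with $T_ie\in I$ for all $i$, then $\operatorname{pd}(R/I)=N$.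
\end{lemma}

\begin{proof}
Every element of $\mathfrak m$ kills the nonzero class of $e$, so
$\mathfrak m$ contains no nonzerodivisor on $R/I$. Thus
$\operatorname{depth}(R/I)=0$, and (F3) applies.
\end{proof}

We call such an $e$ a \emph{socle element}. The task is now combinatorial in
flavor: with few quadrics, force many variables to kill one element $e$
while keeping $e\notin I$. One quadric can do this for many variables at
once, by the following device. Given an ideal $I$ and elements
$e,u_1,\dots,u_\nu,t_1,\dots,t_\nu$ of $R$, we say that $t_1,\dots,t_\nu$ are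
\emph{dual to $u_1,\dots,u_\nu$ with respect to $e$} if
\[
u_{p'}t_p\equiv\delta_{pp'}\,e\pmod I\qquad(1\le p,p'\le\nu).
\]

\begin{lemma}\label{lem:absorb}
Let $t_1,\dots,t_\nu$ be dual to $u_1,\dots,u_\nu$ with respect to $e$.
Suppose that $\theta+\sum_{p}u_pv_p\in I$ and that $\theta t_p\in I$ for all
$p$. Then $v_pe\in I$ for all $p$.
\end{lemma}

\begin{proof}
Modulo $I$ we have
$0\equiv t_p\bigl(\theta+\sum_{p'}u_{p'}v_{p'}\bigr)\equiv v_pe$.
\end{proof}

When the $v_p$ are variables we say that the quadric
$\theta+\sum_pu_pv_p$ \emph{absorbs} them. The simplest source of dual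
elements is the following.

\begin{lemma}\label{lem:squarefree}
Let $u_1,\dots,u_\nu$ be distinct variables with $u_p^2\in I$, and let $e$ be
a multiple of $u_1\cdots u_\nu$. Then $u_pe\in I$ for all $p$, and the
elements $t_p=e/u_p$ are dual to $u_1,\dots,u_\nu$ with respect to $e$.
\end{lemma}

\begin{proof}
The product $u_pe$ is a multiple of $u_p^2$. Further $u_pt_p=e$, and for
$p'\ne p$ the element $t_p$ is a multiple of $u_{p'}$, so $u_{p'}t_p$ is a
multiple of $u_{p'}^2$.
\end{proof}

To show $e\notin I$ we set some variables equal to $0$ and check that the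
image of $e$ is not in the image of $I$.

\begin{example}\label{ex:extremal}
Let $n\ge h\ge1$ and, in the variables $x_j$ and $z_{sj}$
($1\le j\le h$, $1\le s\le n-h$), let
\[
I=\Bigl(x_1^2,\dots,x_h^2,\ \sum_{j=1}^hx_jz_{sj}\ \ (1\le s\le n-h)\Bigr).
\]
Then $\sqrt I=(x_1,\dots,x_h)$, so $\operatorname{ht}I=h$. Let
$e=x_1\cdots x_h$. Lemmas~\ref{lem:squarefree} and~\ref{lem:absorb} (with
$\theta=0$) give $x_je,\,z_{sj}e\in I$. Setting all $z_{sj}=0$ maps $I$ onto
the monomial ideal $(x_1^2,\dots,x_h^2)$, which does not contain the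
squarefree monomial $e$. Hence $\operatorname{pd}(R/I)=h+(n-h)h=h(n-h+1)$.
\end{example}

So the bound in the Question is attained for every pair $n\ge h\ge1$.

\section{Quadrics that absorb variables and raise the height}\label{sec:A}

\subsection*{The idea}
In Example~\ref{ex:extremal} the absorbing quadrics lie in the radical of
the squares. Each of them raises $n-h$ by one, and the bound $h(n-h+1)$ grows
by the $h$ variables that it absorbs. To gain on the bound we want a quadric
that absorbs many variables and leaves $n-h$ unchanged, so it must raise the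
height by one. The natural candidate is
$g=b^2+\sum_jx_jy_j$ with a new variable $b$: since the $x_j$ are nilpotent
modulo $I$, so is $b$. The price is the term $\theta=b^2$ in
Lemma~\ref{lem:absorb}, which must kill the dual elements. We arrange this by
giving $e$ an extra factor that kills $b$.

\begin{example}\label{ex:small}
Let $I=(x^2,\ a^2,\ ab,\ b^2+xy)\subset K[x,a,b,y]$. Then
$\sqrt I=(x,a,b)$, so $n=4$ and $h=3$. For $e=xa$ we have
\[
xe=a\cdot x^2,\qquad ae=x\cdot a^2,\qquad be=x\cdot ab,\qquad
ye=a\,(b^2+xy)-b\cdot ab .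
\]
Setting $b=y=0$ maps $I$ onto $(x^2,a^2)\not\ni xa$, so
$\operatorname{pd}(R/I)=4$. The factor $a$ of $e$ removes the term $b^2$, and
the quadric $b^2+xy$ absorbs $y$ while contributing to the height.
\end{example}

Here $4<6=h(n-h+1)$; to win we need several quadrics
$g_i=b_i^2+\sum_{j=1}^cx_jy_{ij}$, $1\le i\le k$, and an element that kills
all of $b_1,\dots,b_k$. Using $a^2,ab_1,\dots,ab_k$ is too expensive: the
generators $ab_i$ do not raise the height, so $h=c+1+k$ and $n-h=k$, while
the number of variables is $c+1+k+ck=(c+1)(k+1)<h(k+1)$. The remedy is to let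
a \emph{single} quadric $f=\sum_{i=1}^ma_ib_i$ absorb all the $b_i$. For
$m=2$,
\[
a_1a_2\,b_1=a_2f-b_2\cdot a_2^2,\qquad a_1a_2\,b_2=a_1f-b_1\cdot a_1^2,
\]
so $a_1a_2$ kills both $b_1$ and $b_2$ modulo $(a_1^2,a_2^2,f)$. Now $f$ is
the only generator that does not raise the height, $n=h+1$, and the bound is
$2h$: two variables for each unit of height. The balance is as follows.
\begin{center}
\begin{tabular}{lccc}
generators & height & variables & variables $-\;2\cdot$height\\ \hline
$x_1^2,\dots,x_c^2$ & $c$ & $x_j$: \ $c$ & $-c$\\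
$a_1^2,\dots,a_m^2,\ f$ & $m$ & $a_i,b_i$: \ $2m$ & $0$\\
$g_1,\dots,g_k$ & $k$ & $y_{ij}$: \ $ck$ & $(c-2)k$
\end{tabular}
\end{center}
The total excess $(c-2)k-c$ equals $-2$ for $k=1$ and $c-4$ for $k=2$. This
is where $c=5$, $k=2$ in Corollary~\ref{cor:A}(a) comes from. To reach larger
values of $n-h$ we add $r$ quadrics of the kind used in
Example~\ref{ex:extremal}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $R$ be the polynomial ring in the variables
\[
x_j,\quad a_i,\ b_i,\quad y_{\iota j},\quad z_{sj},\ z'_{si}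
\qquad(1\le j\le c,\ 1\le i\le m,\ 1\le\iota\le k,\ 1\le s\le r),
\]
so that $N=c+2m+ck+r(c+m)$. Let $I$ be generated by the $n=c+m+1+k+r$
quadrics
\begin{gather*}
x_j^2,\qquad a_i^2,\qquad f=\sum_{i=1}^ma_ib_i,\qquad
g_i=b_i^2+\sum_{j=1}^cx_jy_{ij}\quad(i\le k),\\
q_s=\sum_{j=1}^cx_jz_{sj}+\sum_{i=1}^ma_iz'_{si}\quad(s\le r).
\end{gather*}

\emph{Height.} Let $P=(x_1,\dots,x_c,a_1,\dots,a_m,b_1,\dots,b_k)$. Every
monomial of every generator is divisible by a generator of $P$, so
$I\subseteq P$. Conversely $x_j,a_i\in\sqrt I$, and then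
$b_i^2=g_i-\sum_jx_jy_{ij}\in\sqrt I$ for $i\le k$. Hence $\sqrt I=P$ and
$h=c+m+k$ by (F1).

\emph{Every variable kills $e$.} Let $\alpha=a_1\cdots a_m$ and
$e=x_1\cdots x_c\,\alpha$. By Lemma~\ref{lem:squarefree}, $x_je,\,a_ie\in I$.
We apply Lemma~\ref{lem:absorb} three times, with dual elements from
Lemma~\ref{lem:squarefree}.
\begin{itemize}
\item The elements $\alpha/a_i$ are dual to $a_1,\dots,a_m$ with respect to
$\alpha$. The quadric $f$, with $\theta=0$, gives $b_i\alpha\in I$ for all
$i\le m$. In particular $b_ie\in I$.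
\item The elements $e/x_j$ are dual to $x_1,\dots,x_c$ with respect to $e$.
For $g_i$ we have $\theta=b_i^2$, and $b_i^2\,(e/x_j)$ is a multiple of
$b_i\alpha\in I$; this is where $k\le m$ is used. Hence $y_{ij}e\in I$.
\item The elements $e/x_j$, $e/a_i$ are dual to
$x_1,\dots,x_c,a_1,\dots,a_m$ with respect to $e$. The quadric $q_s$, with
$\theta=0$, gives $z_{sj}e,\,z'_{si}e\in I$.
\end{itemize}

\emph{The element $e$ is not in $I$.} Set all $b,y,z,z'$ equal to $0$. Then
$f$, $g_i$ and $q_s$ map to $0$, the image of $I$ is the monomial ideal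
generated by the $x_j^2$ and $a_i^2$, and the squarefree monomial $e$ does
not lie in it.

By Lemma~\ref{lem:socle}, $\operatorname{pd}(R/I)=N$. Finally $n-h+1=r+2$,
and
\[
c+2m+ck+r(c+m)-(r+2)(c+m+k)=ck-c-(r+2)k,
\]
which equals $(c-r-2)(k-1)-(r+2)$.
\end{proof}

The $n$ generators are linearly independent, since each of the monomials
$x_j^2$, $a_i^2$, $a_1b_1$, $b_i^2$, $x_1z_{s1}$ occurs in exactly one of
them. So $n$ is the minimal number of generators of $I$.

\begin{proof}[Proof of Corollary~\ref{cor:A}]
(a) This is the ideal of the proof above for $c=5$, $m=k=2$, $r=0$.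

(b) Let $d=n-h\ge1$ and take $m=k=2$, $c=h-4$, $r=d-1$. The ideal has height
$h$ and $h+d$ generators, and \eqref{eq:excess} equals
$(h-d-5)-(d+1)=h-2d-6$, which is positive when $h\ge2d+7$.

(c) Take $m=k=t$, $c=2t$, $r=0$. Then $h=4t$, $n=h+1$,
$\operatorname{pd}(R/I)=4t+2t^2$ and $h(n-h+1)=8t$. The ratio
$\frac12+\frac t4$ is unbounded.
\end{proof}

\section{A second layer of absorption and cubic growth}\label{sec:B}

\subsection*{The idea}
The ideal of Theorem~\ref{thm:A} has $ck$ variables $y_{ij}$, many more than
its height. We now use them as coefficients and impose quadrics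
$q_s=\sum_{i,j}y_{ij}z_{s,ij}$ in new variables $z_{s,ij}$. The $y_{ij}$ are
not in the radical, so these quadrics raise the height and keep $n-h=1$,
while each is meant to absorb $ck$ variables. With $c$, $k$ and the number
$r$ of such quadrics all proportional to $h$, the number of variables is
cubic in $h$.

The difficulty is that Lemma~\ref{lem:absorb} needs elements dual to the
$y_{ij}$, and Lemma~\ref{lem:squarefree} does not supply them because
$y_{ij}^2\notin I$. They have to come from the relations $g_i$. In the ring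
of Theorem~\ref{thm:A}, put $E=x_1\cdots x_c$ and multiply $g_i$ by
$\alpha E/(x_jx_l)$ with $j\neq l$. The result,
$\alpha\,(y_{ij}E/x_l+y_{il}E/x_j)\in I$, is a skew-symmetry in $(j,l)$, and
skew-symmetry does produce dual elements, as cofactors do for a determinant.
But the diagonal case is missing: $\alpha\,y_{ij}^{\nu}E/x_j\notin I$ for
every $\nu$, as one sees by setting $x_j$, all $b,z,z'$, and all $y$ other
than $y_{ij}$ equal to $0$. To obtain the diagonal relation we must be able
to divide the top monomial by $x_j^2$, so we want $x_j^2\ne0$ and $x_j^3=0$.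
Quadrics can express this with the help of one more variable.

\begin{lemma}\label{lem:A}
The algebra $K[x,w]/(w^2,\,x^2-xw)$ has $K$-basis $1,x,w,xw$. In it
$x^2=xw\ne0$ and $x^3=0$.
\end{lemma}

\begin{proof}
The polynomial $x^2-wx$ is monic of degree $2$ in $x$ over $K[w]/(w^2)$, so
the algebra is free over $K[w]/(w^2)$ with basis $1,x$. Also
$x^3=x^2w=xw^2=0$.
\end{proof}

\begin{example}\label{ex:c2}
Let $c=2$, $r=1$, and let $I$ be generated by
\[
w_1^2,\ w_2^2,\ x_1^2-x_1w_1,\ x_2^2-x_2w_2,\ a^2,\ ab,\
g=b^2+x_1y_1+x_2y_2,\ q=y_1z_1+y_2z_2 .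
\]
Put $\xi_1=x_1x_2^2$ and $\xi_2=x_1^2x_2$. In $R/I$ we have $ab=0$ and
$x_1^3=x_2^3=0$, so multiplying $g$ by $ax_1x_2$, $ax_2^2$, $ax_1^2$ gives
\[
a\,(y_1\xi_2+y_2\xi_1)=0,\qquad ay_1\xi_1=0,\qquad ay_2\xi_2=0 .
\]
With $e=ay_1\xi_2$, $t_1=a\xi_2$ and $t_2=-a\xi_1$ these relations read
$y_1t_1=e=y_2t_2$ and $y_2t_1=0=y_1t_2$. So $t_1,t_2$ are dual to $y_1,y_2$,
and $q$ absorbs $z_1$ and $z_2$.
\end{example}

\subsection*{The ideal and its height}
From now on $\operatorname{char}K\ne2$, $c\ge2$, $k=c-1$ and
$0\le r\le ck$. The indices range over $1\le j,l\le c$, $1\le i\le k$,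
$1\le s\le r$; in $y_{ij}$ we call $i$ the row and $j$ the column. Let $R$ be
the polynomial ring in the variables $x_j,w_j,a_i,b_i,y_{ij},z_{s,ij}$, so
that
\[
N=2c+2k+ck+rck=4c-2+c(c-1)(r+1),
\]
and let $I$ be generated by the $n=2c+k+1+k+r=4c-1+r$ quadrics
\begin{gather*}
w_j^2,\qquad x_j^2-x_jw_j,\qquad a_i^2,\qquad f=\sum_{i=1}^ka_ib_i,\\
g_i=b_i^2+\sum_{j=1}^cx_jy_{ij},\qquad q_s=\sum_{i,j}y_{ij}z_{s,ij}.
\end{gather*}
They are linearly independent, because each of $w_j^2$, $x_j^2$, $a_i^2$,
$a_1b_1$, $b_i^2$, $y_{11}z_{s,11}$ occurs in exactly one of them.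

\begin{lemma}\label{lem:height}
$\operatorname{ht}I=4c-2+r$.
\end{lemma}

\begin{proof}
Let $J=(x,w,a,b)+(q_1,\dots,q_r)$, where $(x,w,a,b)$ is generated by all
$2c+2k$ variables $x_j,w_j,a_i,b_i$. Then $I\subseteq J$. Conversely
$w_j,a_i\in\sqrt I$, $x_j\in\sqrt I$ because $x_j^3\in I$ by
Lemma~\ref{lem:A}, and $b_i\in\sqrt I$ because
$b_i^2=g_i-\sum_jx_jy_{ij}$. So $\sqrt I=\sqrt J$. With $S=K[y,z]$ and
$Q=(q_1,\dots,q_r)\subset S$ we have $R/J\cong S/Q$, and (F1) gives
$\operatorname{ht}I=2c+2k+\operatorname{ht}Q$. It remains to show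
$\operatorname{ht}Q=r$.

Krull's theorem gives $\operatorname{ht}Q\le r$. For the converse choose
distinct pairs $p_1,\dots,p_r$ among the $ck$ pairs $(i,j)$; this is the only
use of $r\le ck$. Factor $S/Q$ by the $rck$ linear forms
$z_{s,p}-\delta_{p,p_s}\,y_{p_s}$. This substitutes $y_{p_s}$ for $z_{s,p_s}$
and $0$ for the other $z_{s,p}$, so $q_s$ becomes $y_{p_s}^2$ and the
quotient is $K[y]/(y_{p_1}^2,\dots,y_{p_r}^2)$, of dimension $ck-r$. By (F2),
$\dim S/Q\le ck-r+rck=\dim S-r$, that is, $\operatorname{ht}Q\ge r$.
\end{proof}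

The restriction on $r$ is needed: $Q$ lies in the ideal generated by the
$y_{ij}$, so its height never exceeds $ck$.

\subsection*{Alternating words}
We compute in $R/I$. Let
\[
\alpha=a_1\cdots a_k,\qquad X=\prod_{j=1}^cx_j^2,\qquad \xi_l=X/x_l,\qquad
\eta_{jl}=X/(x_jx_l),
\]
where the quotients are taken in $R$ and $j=l$ is allowed. As in the proof of
Theorem~\ref{thm:A}, Lemmas~\ref{lem:squarefree} and~\ref{lem:absorb} applied
to $f$ give $\alpha a_i=\alpha b_i=0$. A monomial divisible by some $x_\mu^3$
is zero. Therefore $x_\mu\xi_j=\delta_{\mu j}X$; and $x_j\eta_{jl}=\xi_l$,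
$x_l\eta_{jl}=\xi_j$, while $x_\mu\eta_{jl}=0$ for $\mu\notin\{j,l\}$.
Multiply $g_i=0$ by $\alpha\eta_{jl}$ ($j\ne l$), by $\alpha\eta_{jj}$ and by
$\alpha\xi_j$. The term $b_i^2$ is killed by $\alpha$, and what remains is
\begin{equation}\label{eq:rel}
\alpha\,(y_{ij}\xi_l+y_{il}\xi_j)=0\quad(j\ne l),\qquad
\alpha\,y_{ij}\xi_j=0,\qquad \alpha\,y_{ij}X=0 .
\end{equation}
The first two relations concern one factor $y$ and the factor $\xi$. To
propagate them to longer products, define for a list of rows
$\mathbf i=(i_1,\dots,i_d)$ and a list of columns $(j_1,\dots,j_{d+1})$ the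
\emph{word}
\[
W_{\mathbf i}(j_1,\dots,j_{d+1})
=\alpha\,y_{i_1j_1}\cdots y_{i_dj_d}\,\xi_{j_{d+1}}\in R/I .
\]

\begin{lemma}\label{lem:words}
Let $W=W_{\mathbf i}(j_1,\dots,j_{d+1})$.
\begin{enumerate}
\item[(a)] For every permutation $\pi$ of $\{1,\dots,d+1\}$,
$W_{\mathbf i}(j_{\pi(1)},\dots,j_{\pi(d+1)})=\operatorname{sgn}(\pi)\,W$.
\item[(b)] If two of the columns $j_1,\dots,j_{d+1}$ are equal, then $W=0$.
\item[(c)] If two of the rows $i_1,\dots,i_d$ are equal, then $W=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\pi$ exchange the positions $\mu\le d$ and $d+1$. If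
$j_\mu\ne j_{d+1}$, the first relation in \eqref{eq:rel}, multiplied by the
other factors $y$, is the claim. If $j_\mu=j_{d+1}$, both sides vanish by the
second relation. This holds for all column lists, and the transpositions
$(\mu\ \,d{+}1)$ generate the symmetric group, since
$(\mu\ \,\nu)=(\mu\ \,d{+}1)(\nu\ \,d{+}1)(\mu\ \,d{+}1)$. The claim follows
by writing $\pi$ as a product of such transpositions and applying them one at
a time.

(b) By (a) we may assume, up to sign, that one of the two equal columns is in
position $d+1$. Then $W=0$ by the second relation in \eqref{eq:rel}.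

(c) Let $i_\mu=i_\nu$ with $\mu\ne\nu$. Exchanging $j_\mu$ and $j_\nu$ only
reorders two factors of the product, so it fixes $W$; by (a) it sends $W$ to
$-W$. Hence $2W=0$, and $W=0$ because $\operatorname{char}K\ne2$.
\end{proof}

By (b) a nonzero word has at most $c$ columns, and by (c) its rows are
distinct. The longest possible words use all $c$ columns and $c-1$ rows. This
is the reason for the choice $k=c-1$: there is then, up to sign, exactly one
such word, and it is the candidate for a socle element.

\subsection*{The socle element}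
Let
\[
e=\alpha\,y_{11}y_{22}\cdots y_{kk}\,\xi_c ,
\]
with class $W_{(1,\dots,k)}(1,\dots,c)$. Its dual elements arise by deleting
one factor $y_{ij}$ from a word equal to $\pm e$. For $i\le k$ and $j\le c$
let $\tau$ be the permutation of $\{1,\dots,c\}$ that exchanges $i$ and $j$
(the identity if $i=j$), and put
\[
t_{ij}=\operatorname{sgn}(\tau)\;\alpha
\prod_{\mu\le k,\ \mu\ne i}y_{\mu,\tau(\mu)}\;\;\xi_{\tau(c)} .
\]
Its rows are the elements of $\{1,\dots,k\}\setminus\{i\}$ and its columns
are the elements of $\{1,\dots,c\}\setminus\{j\}$.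

\begin{lemma}\label{lem:dual}
The elements $t_{ij}$ are dual to the variables $y_{ij}$ with respect to $e$.
\end{lemma}

\begin{proof}
Since $\tau(i)=j$, Lemma~\ref{lem:words}(a) gives
\[
y_{ij}t_{ij}=\operatorname{sgn}(\tau)\,
W_{(1,\dots,k)}(\tau(1),\dots,\tau(c))=\operatorname{sgn}(\tau)^2e=e .
\]
Let $(i',j')\neq(i,j)$. Up to sign, $y_{i'j'}t_{ij}$ is a word. If $j'\ne j$,
the column $j'$ is repeated and the word vanishes by (b). If $j'=j$, then
$i'\ne i$, the row $i'$ is repeated, and the word vanishes by (c).
\end{proof}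

\begin{lemma}\label{lem:kill}
Every variable of $R$ kills $e$ in $R/I$.
\end{lemma}

\begin{proof}
Lemmas~\ref{lem:dual} and~\ref{lem:absorb}, applied to $q_s$ with
$\theta=0$, give $z_{s,ij}e=0$. The product $y_{ij}e$ is a word with $c+1$
columns from $\{1,\dots,c\}$, so it vanishes by Lemma~\ref{lem:words}(b). The
variables $a_i$ and $b_i$ kill the factor $\alpha$. For $j\ne c$ we have
$x_j\xi_c=0$, so $x_je=0$. For $j=c$ we have
$x_ce=\alpha X\,y_{11}\cdots y_{kk}$, which vanishes by the third relation in
\eqref{eq:rel}; here $k\ge1$, that is $c\ge2$, is needed. Finally $x_j$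
divides $\xi_c$ for every $j$, and $w_jx_j=x_j^2$, so
$w_je=x_j^2\,(e/x_j)=x_je=0$.
\end{proof}

\subsection*{The element $e$ is not in $I$}
Setting variables to zero no longer leads to a monomial ideal, because $e$
involves the $y_{ij}$ and the relations $g_i$ survive. Instead we build a
linear functional that vanishes on the ideal and not on $e$. In
Example~\ref{ex:c2}, after setting $b=z=0$, it is given by
$\gamma y_1\mapsto\Phi(\gamma x_2)$ and $\gamma y_2\mapsto-\Phi(\gamma x_1)$
for a suitable linear form $\Phi$; it kills $\gamma\,(x_1y_1+x_2y_2)$ because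
$x_1x_2-x_2x_1=0$. In general the signs are those of a determinant, as
Lemma~\ref{lem:words}(a) predicts.

\begin{lemma}\label{lem:nonzero}
$e\notin I$.
\end{lemma}

\begin{proof}
Set all $b_i$ and $z_{s,ij}$ equal to $0$. Then $f$ and $q_s$ map to $0$,
$g_i$ maps to $g_i^0=\sum_jx_jy_{ij}$, and $R/I$ maps onto
\[
K[a]/(a_1^2,\dots,a_k^2)\otimes_KA[y]/(g_1^0,\dots,g_k^0),\qquad
A=K[x,w]/(w_j^2,\ x_j^2-x_jw_j:\ j\le c).
\]
The image of $e$ is $\alpha\otimes e_0$ with $e_0=y_{11}\cdots y_{kk}\,\xi_c$.
A tensor product over $K$ of two nonzero vectors is nonzero and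
$\alpha\ne0$, so it suffices to show $e_0\notin G=(g_1^0,\dots,g_k^0)A[y]$.

The algebra $A$ is the tensor product of $c$ copies of the algebra of
Lemma~\ref{lem:A}, and $X$ is the tensor product of the nonzero elements
$x_j^2$. So $X\ne0$ in $A$, and there is a $K$-linear map $\Phi\colon A\to K$
with $\Phi(X)=1$. Grade $A[y]$ by $\mathbb Z^k$, with $\deg A=0$ and
$\deg y_{ij}=\varepsilon_i$, the $i$-th standard basis vector. The component
of degree $(1,\dots,1)$ is a free $A$-module with basis the monomials
$y_{1j_1}\cdots y_{kj_k}$, and on it we define the $K$-linear functional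
\[
\lambda\bigl(\gamma\,y_{1j_1}\cdots y_{kj_k}\bigr)
=\sum_{l=1}^c\operatorname{sgn}(j_1,\dots,j_k,l)\,\Phi(\gamma x_l)
\qquad(\gamma\in A).
\]
Here $\operatorname{sgn}(j_1,\dots,j_k,l)$ is the sign of the permutation if
$(j_1,\dots,j_k,l)$ is a permutation of $1,\dots,c$, and $0$ otherwise.

Since $g_i^0$ is homogeneous of degree $\varepsilon_i$, the component of $G$
of degree $(1,\dots,1)$ is spanned by the elements
$g_i^0\,\gamma\prod_{\mu\ne i}y_{\mu j_\mu}$ with $\gamma\in A$. On such an
element $\lambda$ takes the value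
\[
\sum_{j,l}\operatorname{sgn}(j_1,\dots,j_{i-1},j,j_{i+1},\dots,j_k,l)\,
\Phi(\gamma x_jx_l).
\]
The terms with $j=l$ have sign $0$. For $j\ne l$ the terms $(j,l)$ and
$(l,j)$ have opposite signs and the same factor $\Phi(\gamma x_jx_l)$, so
they cancel. Thus $\lambda$ vanishes on this component of $G$. On the other
hand only $l=c$ contributes to $\lambda(e_0)$, and
$\lambda(e_0)=\Phi(\xi_cx_c)=\Phi(X)=1$. Hence $e_0\notin G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The ideal $I$ has $4c-1+r$ generators and height $4c-2+r$ by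
Lemma~\ref{lem:height}. By Lemmas~\ref{lem:kill} and~\ref{lem:nonzero}, $e$
is a socle element, so Lemma~\ref{lem:socle} gives
$\operatorname{pd}(R/I)=N=4c-2+c(c-1)(r+1)$.
\end{proof}

\begin{remark}\label{rem:char2}
The hypothesis $\operatorname{char}K\neq2$ enters only through
Lemma~\ref{lem:words}(c), which serves to show that the $q_s$ absorb the
$z_{s,ij}$. In characteristic $2$ that statement is false. Let $c=3$ and
consider the word $\alpha\,y_{11}y_{12}\,\xi_3$, whose rows are equal and
whose columns are distinct. Set $b$, $z$ and all $y_{2j}$ equal to $0$, and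
define
$\lambda'(\gamma\,y_{1j}y_{1j'})=\sum_l\operatorname{sgn}(j,j',l)\,
\Phi(\gamma x_l)$. This is well defined because
$\operatorname{sgn}(j,j',l)=\operatorname{sgn}(j',j,l)$ in $K$, it vanishes
on the elements $g_1^0\,\gamma\,y_{1j'}$ by the cancellation above, and
$\lambda'(y_{11}y_{12}\xi_3)=\Phi(X)=1$. So the word is nonzero. Moreover
$t_{12}=-\alpha\,y_{21}\xi_3$, and the same argument with the two rows
interchanged shows $y_{22}t_{12}\neq0$, so Lemma~\ref{lem:dual} fails as
well. This concerns the argument given here; it does not decide whether the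
conclusion of Theorem~\ref{thm:B} holds in characteristic $2$.
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:B}]
Take $r=2c$, which satisfies $r\le c(c-1)$ because $c\ge3$. Then $h=6c-2$,
$n=h+1$ and
\[
\operatorname{pd}(R/I)=4c-2+c(c-1)(2c+1)>2c^2(c-1).
\]
Since $h^3/108=(6c-2)^3/108\sim2c^3$, the first assertion follows.

Now fix $d\ge1$. Let $R'=R[u,v_1,\dots,v_{d-1}]$ and
$I'=IR'+(u^2,uv_1,\dots,uv_{d-1})$; the added ideal is that of
Example~\ref{ex:extremal} with height $1$ and $d$ generators. The ideal $I'$
has $n'=n+d$ generators. Its radical is that of $IR'+(u)$, and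
$R'/(IR'+(u))\cong(R/I)[v_1,\dots,v_{d-1}]$ has dimension $(N-h)+(d-1)$, so
by (F1) the height of $I'$ is $h'=(N+d)-(N-h+d-1)=h+1$. Thus $n'-h'=d$. The
element $eu$ is killed modulo $I'$ by the variables of $R$, which kill $e$,
and by $u,v_1,\dots,v_{d-1}$, which kill $u$. Setting all $v$ equal to $0$
maps it to $e\otimes u\ne0$ in $R/I\otimes_KK[u]/(u^2)$, so $eu\notin I'$.
By Lemma~\ref{lem:socle},
$\operatorname{pd}(R'/I')=N+d>2c^2(c-1)$, while $n'=6c-1+d$. As $c\to\infty$
with $d$ fixed, the ratio $\operatorname{pd}(R'/I')/n'^2$ is unbounded.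
\end{proof}

\begin{thebibliography}{9}

\bibitem{HMMS}
Craig Huneke, Paolo Mantero, Jason McCullough and Alexandra Seceleanu,
\emph{The projective dimension of codimension two algebra presented by
quadrics}, arXiv:1304.0745 (2013).

\end{thebibliography}
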